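# Finitely many symmetries do not force formal integrability of a scalar evolutionary PDE

## 1. Differential polynomials, reducing transformations and transported flows

Throughout, $J\subset\mathbb R$ is an open interval, $C=C^\infty(J)$, and $u=u(x,t)$ takes values in $J$. We write $u_j=\partial_x^ju$, $u_0=u$, and $\epsilon$ is a formal parameter.

**Definition 1.1 (differential polynomials, grading).** A differential polynomial is a function of $u,u_1,u_2,\dots$ that is smooth in $u\in J$ and polynomial in $u_1,u_2,\dots$. We set $\deg u_j=j$ for $j\ge1$, and functions of $u$ have degree $0$. Homogeneous of degree $k$ means that every monomial has total degree $k$.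

For example, $u_3$ and $\sin(u)\,u_1u_2$ are homogeneous differential polynomials of degree $3$. The expression $u_2^2/u_1$ also has degree $4-1=3$, but it is not a differential polynomial. This kind of pole in $u_1$ is what the whole talk is about.

**Definition 1.2 (evolutionary derivations).** Put
$$D=\partial_x=\sum_{j\ge0}u_{j+1}\partial_{u_j},\qquad E_P=\sum_{j\ge0}D^jP\,\partial_{u_j}.$$

$E_P$ is differentiation along the flow $u_s=P$. It satisfies $E_Pu=P$, it commutes with $D$, and $E_{u_1}=D$. For $P=g(u)u_1$ with $g\in C$ we shall need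
$$\begin{aligned}D(gu_1)&=g'u_1^2+gu_2,\qquad D^2(gu_1)=g''u_1^3+3g'u_1u_2+gu_3,\\ D^3(gu_1)&=g'''u_1^4+6g''u_1^2u_2+g'(3u_2^2+4u_1u_3)+gu_4.\end{aligned}\tag{1.1}$$

**Definition 1.3 (generalized evolutionary PDE).** This is an equation
$$u_t=f(u)\,u_x+\sum_{k\ge1}\epsilon^kQ_k(u;u_1,\dots,u_{k+1}),\qquad f'\ne0\text{ on }J,\tag{1.2}$$
where each $Q_k$ is a homogeneous differential polynomial of degree $k+1$.

Examples are $u_t=uu_x+\epsilon u_{xx}$ (Burgers) and $u_t=uu_x+\frac{\epsilon^2}{12}u_{xxx}$ (KdV).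

**Definition 1.4 (formal substitution, change of variable).** For $g\in C$ and $y=u+\eta$ with $\eta=O(\epsilon)$, put $g(y):=\sum_{i\ge0}g^{(i)}(u)\,\eta^i/i!$. A formal change of variable $v=Y=u+O(\epsilon)$ carries the flow $u_s=W$ to the flow $v_s=g(v)v_x$ if and only if
$$E_WY=g(Y)\,DY,\tag{1.3}$$
because $E_WY$ is the derivative of $Y$ along $u_s=W$.

**Definition 1.5 (reducing transformation).** On the region $u_x\ne0$, a reducing (quasi-Miura) transformation of (1.2) is a formal change of variable $v=u+\sum_{k\ge1}\epsilon^kF_k$ under which (1.2) becomes $v_t=f(v)v_x$. Here each $F_k$ depends on finitely many jet variables, is defined for $u_x\neq0$, and is homogeneous of degree $k$ for the grading extended by $\deg u_x^{-1}=-1$, $\deg\log u_x=0$. It need not be a differential polynomial.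

It is a known result, quoted here, that every equation (1.2) admits a reducing transformation. For KdV,
$$v=u+\tfrac{\epsilon^2}{24}\partial_x^2(-\log u_x)+O(\epsilon^4).$$
From now on one reducing transformation $T$, given by $v=Y$, is fixed for each equation.

**Definition 1.6 (transported flows).** Let $g\in C$. The flow $v_s=g(v)v_x$ commutes with $v_t=f(v)v_x$. Rewritten in $u$ through $T$ it becomes $u_s=W(g)$, where $W=W(g)$ is the solution of (1.3). With $(l)$ denoting the coefficient of $\epsilon^l$, equation (1.3) reads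
$$W_{(l)}=[g(Y)\,DY]_{(l)}-\sum_{m\ge1}E_{W_{(l-m)}}F_m ,\tag{1.4}$$
so $W(g)$ exists and is unique, order by order. We write $W(g)=\sum_{k\ge1}\epsilon^{k-1}W_k(g)$, so $W_k=W_{(k-1)}$ and $W_1(g)=g(u)u_1$.

As an example, let $F_\kappa=F$ be the first nonzero correction, $Y=u+\epsilon^\kappa F+O(\epsilon^{\kappa+1})$. Then (1.4) gives
$$W(g)=gu_1+\epsilon^\kappa\delta_g(F)+O(\epsilon^{\kappa+1}),\qquad \delta_g(F)=g'u_1F+g\,DF-E_{gu_1}F.\tag{1.5}$$

**Definition 1.7 (symmetries, formal integrability).** Let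
$$S=\{g\in C:\ \text{every }W_k(g)\text{ is a homogeneous differential polynomial of degree }k\}.$$
For $g\in S$ the flow $u_s=W(g)$ is called a symmetry of (1.2). The equation is formally integrable if $S=C$.

For example, $1\in S$ always, since $E_{u_1}=D$ shows $W(1)=u_1$. Also $f\in S$ always, since $W(f)$ is the right side of (1.2). $S$ is a linear space because $W(g)$ is linear in $g$.

## 2. One nondegenerate symmetry against all of them

Formal integrability asks for infinitely many symmetries. Could one suffice, if it is independent enough of $1$ and $f$? The measure of independence is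
$$h''-\frac{h'}{f'}f''=f'\Big(\frac{h'}{f'}\Big)',$$
which vanishes identically for $h=af+b$ with constants $a,b$. The following question comes from Si-Qi Liu and Youjin Zhang, "On Quasitriviality and Integrability of a Class of Scalar Evolutionary PDEs", arXiv:nlin/0510019 (2005). Prove or disprove: equation (1.2) is formally integrable if and only if there is a smooth $h$ with
$$h''-\frac{h'}{f'}f''\ne0\ \text{ at every point of }J\tag{2.1}$$
such that the flow obtained from $v_s=h(v)v_x$ by the reducing transformation is a symmetry, that is, $h\in S$.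

"Only if" is easy: take $h=f^2/2$. Then $h'=ff'$ and $h''=f'^2+ff''$, so the expression in (2.1) is $f'^2\neq0$, and $h\in S=C$. The "if" half is false, for every leading term $f$ and every admissible $h$.

**Theorem 2.1.** Let $f\in C$ with $f'\ne0$ on $J$, and let $L=\sum_{i=1}^rc_i(u)\partial_u^i$ ($r\ge1$, $c_i\in C$) satisfy $Lf=0$. Then there are an equation (1.2) with leading term $f(u)u_x$ and a reducing transformation of it, whose $F_k$ are polynomials in $u_1^{\pm1},u_2,u_3,\dots$ with coefficients in $C$, such that $S=\ker L$.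

**Corollary 2.2.** (a) For $f=u$, $h=u^2/2$ there is an equation with $h\in S$, where the expression in (2.1) equals $1$, but $u^3\notin S$. (b) For every $f$ with $f'\ne0$ and every $h$ with (2.1), some equation with leading term $fu_x$ has $S=\mathrm{span}\{1,f,h\}\ne C$. (c) If $\mathrm{Wr}(f',h_2',\dots,h_s')$ is nowhere zero on $J$, some equation with leading term $fu_x$ has $S=\mathrm{span}\{1,f,h_2,\dots,h_s\}$. In particular the "if" half of the question is false, and no finite number of additional symmetries repairs it.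

**Proof from Theorem 2.1.** For (a) take $L=\partial_u^3$: it kills $u$ and $u^2/2$ but not $u^3$. For (b), $\mathrm{Wr}(f',h')=f'h''-f''h'=f'\big(h''-\frac{h'}{f'}f''\big)$ is nowhere zero, so
$$Lg=\frac{\mathrm{Wr}(f',h',g')}{\mathrm{Wr}(f',h')}=g'''+c_2g''+c_1g'$$
has smooth coefficients. As an operator on $g'$ it is monic of order two and kills $f'$ and $h'$, so $\ker L=\mathrm{span}\{1,f,h\}$. For (c) use $Lg=\mathrm{Wr}(f',h_2',\dots,h_s',g')/\mathrm{Wr}(f',h_2',\dots,h_s')$ in the same way. These spaces are finite-dimensional, hence not $C$. $\square$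

The question fixes one $T$, so Theorem 2.1 settles it. Two complements show that the phenomenon does not come from a choice of $T$, and what does suffice. They refer to a class $\mathcal L$ of functions defined in Section 5.

**Theorem 2.3.** Among reducing transformations with all $F_k\in\mathcal L$, the flows $W(g)$ and the set $S$ do not depend on the choice of $T$.

**Theorem 2.4.** Let $T$ have all $F_k\in\mathcal L$. If for every $N$ there are $g_1,\dots,g_N\in S$ with $\mathrm{Wr}(g_1',\dots,g_N')\ne0$ on a dense subset of $J$, then (1.2) is formally integrable. In particular this holds if $S$ contains infinitely many linearly independent real-analytic functions.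

## 3. Burgers and KdV to first order

For Burgers, (1.5) with $g=f=u$ asks for $\delta_u(F_1)=u_2$. Try $F_1=-u_2/u_1$. By (1.1),
$$E_{gu_1}F_1=g\,DF_1+g'u_1^2\cdot\frac{u_2}{u_1^2}-\frac{g''u_1^3+3g'u_1u_2}{u_1}=g\,DF_1-2g'u_2-g''u_1^2,$$
and $g'u_1F_1=-g'u_2$, so
$$\delta_g(F_1)=g'u_2+g''u_1^2 .$$
For $g=u$ this is $u_2$, as required. For every $g$ it is a differential polynomial, although $F_1$ is not.

For KdV let $H=\partial_x^2(-\log u_1)=\frac{u_2^2}{u_1^2}-\frac{u_3}{u_1}$ and $F_2=H/24$. By (1.1), $E_{gu_1}H-g\,DH$ equals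
$$g'u_1^2\Big(\frac{u_3}{u_1^2}-\frac{2u_2^2}{u_1^3}\Big)+(g''u_1^3+3g'u_1u_2)\frac{2u_2}{u_1^2}-\frac{g'''u_1^4+6g''u_1^2u_2+g'(3u_2^2+4u_1u_3)}{u_1},$$
which is $g'\big(\frac{u_2^2}{u_1}-3u_3\big)-4g''u_1u_2-g'''u_1^3$. Since $g'u_1H=g'\big(\frac{u_2^2}{u_1}-u_3\big)$,
$$W_3(g)=\delta_g(F_2)=\tfrac1{12}g'u_3+\tfrac16g''u_1u_2+\tfrac1{24}g'''u_1^3.\tag{3.1}$$
Again the poles cancel for every $g$, and $g=u$ returns $\frac1{12}u_3$.

## 4. Two linear equations for $N$ unknown coefficients

Here is how one would try to prove the "if" half. By induction on $l$ in (1.4), $W_k(g)$ is linear in the derivatives of $g$: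
$$W_k(g)=\sum_{j=0}^{N_k}g^{(j)}(u)\,B_{k,j},\tag{4.1}$$
with $B_{k,j}$ independent of $g$. Indeed $[g(Y)DY]_{(l)}$ has this form; and if $W_{(l-m)}$ has this form, so has the finite sum $E_{W_{(l-m)}}F_m=\sum_jD^jW_{(l-m)}\,\partial_{u_j}F_m$. For $k\ge2$, putting $g=1$ gives $B_{k,0}=W_k(1)=0$.

Now suppose $f,h\in S$ with (2.1). For $k\ge2$ the two differential polynomials $W_k(f)$, $W_k(h)$ are combinations of $B_{k,1},\dots,B_{k,N_k}$. If $N_k\le2$, the determinant $\mathrm{Wr}(f',h')$ is nowhere zero and Cramer's rule shows that $B_{k,1},B_{k,2}$ are differential polynomials, so $W_k(g)$ is one for every $g$. If $N_k\ge3$ the argument stops: there are two equations for $N_k$ unknowns. And $N_k\ge3$ occurs at once: (3.1) contains $g'''$.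

The linear algebra suggests what a counterexample may look like. Modulo differential polynomials we want $B_{k,j}\equiv c_j(u)\cdot(\text{a pole})$, so that $W_k(g)\equiv(Lg)\cdot(\text{a pole})$. This must be compatible with all later orders of $\epsilon$, which a first-order computation does not control, so we look for an exact construction.

## 5. Hodograph coordinates and a kernel lemma

**Step 1: a derivation that measures the first correction.** Put
$$\nabla_g=E_{gu_1}-g\,D .$$
It is a derivation with $\nabla_gu=0$ and $\nabla_gu_1=g'u_1^2$. Since $[E_{gu_1},D]=0$, also $[\nabla_g,D]=g'u_1D$. From $\delta_g(F)=g'u_1F-\nabla_gF$ we get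
$$\delta_g(u_1P)=-u_1\nabla_gP.\tag{5.1}$$

**Step 2: coordinates in which $\nabla_g$ is constant.** Let $\partial=u_1^{-1}D$ (differentiation with respect to $u$, when $x$ is viewed as a function of $u$) and $x_1=1/u_1$, $x_{j+1}=\partial x_j$. Then
$$x_2=-\frac{u_2}{u_1^3},\qquad x_3=\frac{3u_2^2}{u_1^5}-\frac{u_3}{u_1^4},$$
and in general, for $j\ge2$, $x_j$ is $-u_ju_1^{-j-1}$ plus a function of $u_1,\dots,u_{j-1}$. So $u$, $x_1>0$, $x_2,x_3,\dots\in\mathbb R$ are coordinates on the jets with $u_1>0$, and every $x_j$ has degree $-1$. Now $\nabla_gx_1=-u_1^{-2}g'u_1^2=-g'$, and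
$$[\nabla_g,\partial]=\nabla_g(u_1^{-1})D+u_1^{-1}g'u_1D=-g'D+g'D=0.$$
Since $\partial q(u)=q'(u)$, this gives
$$\nabla_gx_j=-\partial^{j-1}g'(u)=-g^{(j)}(u),\qquad \nabla_g=-\sum_{j\ge1}g^{(j)}(u)\,\partial_{x_j}.\tag{5.2}$$
As a check, the Burgers correction is $F_1=u_1\cdot x_2/x_1$, and (5.1), (5.2) give $\delta_g(F_1)=u_1\big(-g'\frac{x_2}{x_1^2}+\frac{g''}{x_1}\big)=g'u_2+g''u_1^2$, as in Section 3.

**Step 3: a tempting $G$.** By (5.2), $G=\sum_ic_i(u)x_i$ satisfies $\nabla_gG=-Lg$, so it sees exactly $\ker L$. With $F=-Gu_1$, (5.1) gives $\delta_g(F)=u_1\nabla_gG=-u_1Lg$. There are two defects: there is no pole, and $F$ has degree $0$, while a correction at order $\epsilon^\kappa$, $\kappa\ge1$, must have degree $\kappa$. One would like to multiply $G$ by something of positive degree killed by $\nabla_f$. The next lemma shows that this cannot be done within globally defined functions.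

**Definition 5.1 (the class $\mathcal L$).** On $u_1>0$, $\mathcal L$ is the ring of finite sums of homogeneous elements. A homogeneous element of degree $K$ is a finite sum $\sum_iP_i(\log u_1)^i$, where each $P_i$ is smooth in $u\in J$, $u_1>0$, $u_2,\dots,u_m\in\mathbb R$, and $P_i(u,\lambda u_1,\lambda^2u_2,\dots)=\lambda^KP_i$ for $\lambda>0$, with the same $K$ for all $i$. On $u_1<0$ use $\log|u_1|$; every argument below applies to each component. When we say that $T$ has $F_k\in\mathcal L$, we mean with $F_k$ homogeneous of degree $k$.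

Examples are $u_2^2/u_1$ (degree $3$) and $u_1\log u_1$ (degree $1$). The transformations of Theorem 2.1 have $F_k\in\mathcal L$.

**Lemma 5.2 (kernel lemma).** Let $H\in\mathcal L$ be homogeneous of degree $k\ge1$ with $\delta_f(H)=0$, that is, $E_{fu_1}H=f'u_1H+f\,DH$. Then $H=0$ if $k\ge2$, and $H=\rho(u)u_1$ with $\rho\in C$ if $k=1$.

**Proof.** Write $H=u_1\mathcal H$; by (5.1), $\nabla_f\mathcal H=0$. For fixed $u$, (5.2) says that $\nabla_f$ is a constant vector field whose $x_1$-component $-f'(u)$ is nonzero. Its orbits in $\{x_1>0\}$ are rays, hence connected, and $\mathcal H$ is constant along them. Therefore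
$$\mathcal H=\phi(u;y_2,\dots,y_m),\qquad y_j=x_j-\frac{f^{(j)}(u)}{f'(u)}x_1,$$
and $\phi$ is smooth for all $u\in J$ and $y\in\mathbb R^{m-1}$, since $\phi(u;y)$ is the value of $\mathcal H$ at $x_1=1$, $x_j=y_j+f^{(j)}/f'$.

The scaling $u_j\mapsto\lambda^{-j}u_j$ multiplies every $x_j$, hence $y$, by $\lambda$. As $\mathcal H$ is homogeneous of degree $k-1$, with logarithms, $\lambda^{k-1}\phi(u;\lambda y)$ is a polynomial in $\log\lambda$ for $\lambda>0$. Let $\lambda\to0^+$. If $k\ge2$ this polynomial tends to $0$ as $\log\lambda\to-\infty$, so it is zero, and $\lambda=1$ gives $\phi=0$. If $k=1$ it tends to $\phi(u;0)$, so it is constant and $\phi(u;y)=\phi(u;0)=:\rho(u)$. $\square$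

So if $G$ has degree $\kappa-1\ge1$, $u_1G\in\mathcal L$ and $\nabla_fG=0$, then $G=0$. If the degree is $0$, then $G=\rho(u)$, and $\nabla_g\rho(u)=0$ for all $g$, so $G$ does not distinguish any $g$. The approach with a globally defined $G$ ends here.

**Step 4: leaving the class.** The proof of Lemma 5.2 uses the value $\phi(u;0)$. For $f=u$ the point $y=0$ is $u_2=u_3=\dots=0$. If we allow $u_2^{-1}$, this point is excluded and the obstruction disappears. What does $u_2\ne0$ with small $u_1$ mean? It means that $x$ is close to a nondegenerate critical point $x_*$ of $u$. Let $u$ evolve by $u_s=g(u)u_x$. At fixed value of $u$ we have $x_s=-g(u)$. The critical value $U_0=u(x_*)$ is constant, $x_*$ moves with velocity $-g(U_0)$, and $U_2=u_{xx}(x_*)$ is constant, because at $u_x=0$ we have $(gu_x)_{xx}=gu_{xxx}$, which the motion of $x_*$ compensates. So $U_2$ is an invariant of degree $2$, for all $g$ at once. Near $x_*$ write $u=U_0+\frac12U_2w^2$ and $x=x_*+w+\sum_{j\ge2}z_jw^j$. Then $x_s=-g(u)$ reads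
$$\partial_s\Big(x_*+w+\sum_{j\ge2}z_jw^j\Big)=-\sum_{i\ge0}\frac{g^{(i)}(U_0)}{i!}\Big(\frac{U_2w^2}2\Big)^i ,$$
so $z_{2i}$ moves with velocity $-g^{(i)}(U_0)U_2^i/(2^ii!)$. The $z_{2i}$ replace the $x_i$ of Step 3, and now powers of $U_2$ can repair the degree. Finally $u-U_0\approx u_1^2/(2u_2)$ is killed by every $\nabla_g$; dividing by it makes a pole. The price is that everything is an infinite series in $u_1$ with negative powers of $u_2$. Section 9 pays it: the part of the series without pole in $u_1$ can be removed by a change of variable that has no poles in $u_1$, and the part with a pole turns out to be a finite sum, polynomial in $u_2$.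

Sections 6–10 carry this out and prove Theorem 2.1. Nothing in them depends on the heuristics of Step 4.

## 6. Series in $u_1$ with $u_2$ inverted

**Step 1: the rings.** Consider monomials $m=u_1^au_2^b\prod_{j\ge3}u_j^{a_j}$ with $a,b\in\mathbb Z$, $a_j\ge0$, finitely many nonzero. Let $K=a+2b+\sum_{j\ge3} ja_j$ be the degree, $n=a+b+\sum_{j\ge3} a_j$ the count, and
$$\mu=3n-K-3 .$$
Eliminating $b$, respectively forming $3n-K$,
$$\sum_{j\ge3}(j-2)a_j=K-2n+a,\qquad b=(3n-K)-2a+\sum_{j\ge4}(j-3)a_j.\tag{6.1}$$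
Let $\mathcal F(K,n_0,A)$ be the set of formal sums $\sum c_m(u)m$, $c_m\in C$, over monomials of degree $K$ with $n\ge n_0$ and $a\ge A$. For given $a$, (6.1) forces $n_0\le n\le(K+a)/2$; for each such $n$ there are finitely many $(a_j)_{j\ge3}$; and $b$ is then determined. So for each $a$ only finitely many monomials occur. Define

* $\hat R_K=\bigcup_{n_0,A}\mathcal F(K,n_0,A)$ and $\hat R=\oplus_K\hat R_K$;
* $\hat A_K\subset\hat R_K$, the elements with only $a\ge0$, and $\hat A=\oplus_K\hat A_K$;
* $R_K\subset\hat R_K$, the finite sums with $b\ge0$, and $R=\oplus_KR_K$ (Laurent in $u_1$, polynomial in $u_2,u_3,\dots$).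

Then $\hat A_K\cap R_K$ is exactly the space of homogeneous differential polynomials of degree $K$. This is how we shall recognize them: no pole in $u_1$, from one description; finite and polynomial in $u_2$, from another. For example, $\sum_{i\ge0}(u_1u_3/u_2^2)^i\in\mathcal F(0,0,0)\subset\hat A_0$ is not in $R$, and $u_2^5/u_1\in R_9$ is not in $\hat A$.

A sum of elements $P_i\in\mathcal F(K,n_0,A_i)$ with $A_i\to\infty$ converges. "Continuous" means respecting such sums. An additive operator that maps each $\mathcal F(K,n_0,A)$ to some $\mathcal F(K+K',n_0+n',A+A')$, with fixed $K',n',A'$, and is computed monomial by monomial is continuous: for an output exponent $a$ only the finitely many input monomials with exponent $\le a-A'$ contribute.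

**Step 2: products and units.** We have $\mathcal F(K,n_0,A)\,\mathcal F(K',n_0',A')\subset\mathcal F(K+K',n_0+n_0',A+A')$, since for a given exponent of $u_1$ only finitely many pairs of monomials contribute. So $\hat R$ is a ring with subrings $\hat A$ and $R$. An element $u_1^pu_2^q(1+s)$ with $s\in\mathcal F(0,0,1)$ is invertible, since $\sum_i(-s)^i$ converges.

**Step 3: the derivation $D$.** It maps $\mathcal F(K,n_0,A)$ to $\mathcal F(K+1,n_0,A-1)$ and is a continuous derivation. Only the term $u_2\partial_{u_1}$ lowers $a$, and it kills $a=0$, so $D\hat A\subset\hat A$.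

**Step 4: the derivations $E_\alpha$, $\alpha\in\hat A$.** Let $\alpha\in\hat A_{K'}$ have counts $\ge n'$ and let $Q\in\mathcal F(K,n_0,A)$. The sum $\sum_jD^j\alpha\,\partial_{u_j}Q$ is infinite, so convergence must be checked. By (6.1), a monomial of $Q$ containing $u_j$, $j\ge3$, has $a\ge j-2-K+2n_0$; $\partial_{u_j}$ does not change $a$, and $D^j\alpha$ has $a\ge0$. So for each output exponent only finitely many $j$ contribute, and $E_\alpha Q\in\mathcal F(K+K',n_0+n'-1,A-1)$. Hence $E_\alpha$ is a well-defined continuous derivation. Only $\partial_{u_1}$ lowers $a$, and it kills $a=0$, so $E_\alpha\hat A\subset\hat A$. Moreover: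

* $[E_\alpha,D]=0$. This is a continuous derivation; it vanishes on each $u_j$, and on $q\in C$ because $E_\alpha Dq=q''\alpha u_1+q'D\alpha=D(q'\alpha)=DE_\alpha q$. So it vanishes on monomials and hence on $\hat R$.
* For $\alpha,\beta\in\hat A$, $[E_\alpha,E_\beta]=E_\gamma$ with $\gamma=E_\alpha\beta-E_\beta\alpha\in\hat A$. Both sides are continuous derivations commuting with $D$, and on $q\in C$ the left side gives $E_\alpha(q'\beta)-E_\beta(q'\alpha)=q'\gamma$.
* $E_PQ$ is also defined, as a finite sum, for $P\in\hat R$ and $Q\in R$. It lies in $R$ if $P\in R$.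

**Step 5: the role of $\mu$.** Write $\mu(P)\ge\mu_0$ if all monomials of $P$ satisfy this. Then
$$\mu(PQ)\ge\mu(P)+\mu(Q)+3,\qquad\mu(DP)\ge\mu(P)-1,\qquad\mu(E_\alpha Q)\ge\mu(\alpha)+\mu(Q).\tag{6.2}$$
The first is immediate. For the second, $u_{j+1}\partial_{u_j}$ ($j\ge1$) changes $(n,K)$ by $(0,1)$ and $u_1\partial_u$ changes it by $(1,1)$. For the third, if $j\ge1$ then $\mu(D^j\alpha)\ge\mu(\alpha)-j$, and $\partial_{u_j}$ changes $\mu$ by $j-3$, so by the first rule the product has $\mu\ge\mu(\alpha)+\mu(Q)$; for $j=0$ one gains $3$.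

The reason for introducing $\mu$ is the following splitting. Let $P\in\hat R_K$ with $\mu(P)\ge0$, and write $P=P^-+P^+$ with $P^-$ the part with $a<0$. By (6.1), monomials of $P^-$ have $b\ge3-2a>0$. There are finitely many of them, because $a$ is negative and bounded below. Hence
$$P^-\in R_K,\qquad P^+\in\hat A_K,\qquad\mu(P^\pm)\ge0.\tag{6.3}$$
For instance, $u_2^b/u_1$ has $n=b-1$, $K=2b-1$ and $\mu=b-5$.

**Step 6: substitution.** We need maps that commute with $g\mapsto g(\cdot)$ for smooth $g$. Let $\varphi$ be an $\epsilon$-linear, $\epsilon$-adically continuous ring endomorphism of $\hat R[[\epsilon]]$ with $\varphi\equiv\mathrm{id}$ mod $\epsilon$ and $\varphi(g(u))=g(\varphi(u))$ for all $g\in C$. Then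
$$\varphi(g(y))=g(\varphi(y))\quad\text{for } y=u+\eta,\ \eta=O(\epsilon).\tag{6.4}$$
Indeed, with $\varphi(u)=u+\zeta$,
$$\varphi(g(y))=\sum_{i,l}g^{(i+l)}(u)\frac{\zeta^l}{l!}\frac{\varphi(\eta)^i}{i!}=\sum_ng^{(n)}(u)\frac{(\zeta+\varphi(\eta))^n}{n!}=g(\varphi(y)).$$
Also, if $E$ is a derivation with $Eq=q'Eu$ for $q\in C$ (for example $E_\alpha$ or $D$), then term by term
$$E(g(y))=g'(y)\,Ey.\tag{6.5}$$
Property (6.4) holds for two kinds of maps.

First, $\exp(\epsilon^kE_\alpha)$ with $\alpha\in\hat A$, $k\ge1$. It is a ring endomorphism because $E_\alpha$ is a derivation. Put $\varphi_s=\exp(s\epsilon^kE_\alpha)$; its $\epsilon$-coefficients are polynomial in $s$. Both $X=\varphi_s(g(u))$ and, by (6.5), $X=g(\varphi_s(u))$ satisfy $\frac{d}{ds}X=\epsilon^kE_\alpha X$, $X|_{s=0}=g(u)$. The solution is unique order by order in $\epsilon$, so they agree.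

Second, $\tau=\sum_{m\ge0}\epsilon^{km}\frac{G^m}{m!}D^m$ with $G\in\hat R$, $k\ge1$. It is a ring homomorphism by Leibniz' rule. For a formal variable $\xi$ we have the Taylor (Faà di Bruno) identity
$$\sum_m\frac{\xi^m}{m!}D^mg(u)=\sum_i\frac{g^{(i)}(u)}{i!}\Big(\sum_{m\ge1}\frac{\xi^m}{m!}u_m\Big)^i,\tag{6.6}$$
because both sides satisfy $\frac{d}{d\xi}X=DX$, $X|_{\xi=0}=g(u)$ (the right side by (6.5), with $\xi$ in place of $\epsilon$, since $e^{\xi D}u$ satisfies the same equation), and this determines $X$ order by order in $\xi$. With $\xi=\epsilon^kG$, (6.6) says $\tau(g(u))=g(\tau(u))$.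

## 7. Jets at the critical point

**Step 1: the displacement $\chi$ to the critical point.** Formally, $\chi$ solves $u_x(x+\chi)=0$:
$$\sum_{i\ge0}u_{1+i}\frac{\chi^i}{i!}=0,\qquad\text{i.e.}\qquad \chi=-\frac{u_1}{u_2}-\sum_{i\ge2}\frac{u_{1+i}}{u_2}\frac{\chi^i}{i!}.\tag{7.1}$$
This has a unique solution as a power series in $u_1$ without constant term, with coefficients in $\mathbb Q[u_2^{-1},u_3,u_4,\dots]$; it begins $\chi=-\frac{u_1}{u_2}-\frac{u_3u_1^2}{2u_2^3}-\cdots$. The equation is homogeneous for degree with $\deg\chi=-1$, and for count with $\chi$ of count $0$. By uniqueness so is the solution. Thus $\chi\in\hat A_{-1}$, with $n=0$, $a\ge1$.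

**Step 2: evaluation at the critical point.** For $P\in\hat A$ put
$$\theta(P)=\sum_{i\ge0}D^iP\,\frac{\chi^i}{i!}.$$
If $P\in\mathcal F(K,n_0,A)$ with $A\ge0$, then $D^iP$ has exponents $\ge\max(0,A-i)$ and $\chi^i$ has exponents $\ge i$, so the $i$-th term lies in $\mathcal F(K,n_0,\max(i,A))$. The sum converges and $\theta$ is continuous. By Leibniz' rule $\theta:\hat A\to\hat A$ is a degree-preserving ring homomorphism. Put $U_j=\theta(u_j)$; by (7.1), $U_1=0$.

* For $j\ge2$, $U_j\in\hat A_j$ has count $1$. Also $U_2=u_2(1+s)$ with $s\in\mathcal F(0,0,1)$, so $U_2$ is invertible, with inverse in $\hat A_{-2}$.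
* $u-U_0=-\sum_{i\ge1}u_i\chi^i/i!$ has degree $0$ and count $1$. Its lowest terms are $\frac{u_1^2}{u_2}-\frac{u_1^2}{2u_2}$, so
$$u-U_0=\frac{u_1^2}{2u_2}(1+s'),\qquad s'\in\mathcal F(0,0,1).\tag{7.2}$$
It is invertible in $\hat R$; the inverse has degree $0$, count $-1$, $a\ge-2$.
* For $q\in C$, $\theta(q)=q(u)+O(u_1)$ has degree $0$ and all counts $\ge0$.

As an example, if $u=A+\frac B2(x-x_0)^2$ exactly, then $u_1=B(x-x_0)$, $u_2=B$, and the formulas give $\chi=-(x-x_0)$, $U_0=A$, $U_2=B$, $u-U_0=u_1^2/(2u_2)$.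

**Step 3: quantities at the critical point do not depend on $x$.** Differentiating term by term, $D\theta(P)=\theta(DP)(1+D\chi)$. For $P=u_1$ this reads $0=U_2(1+D\chi)$, so $D\chi=-1$. Therefore
$$D\,\theta(P)=0\qquad\text{for all }P\in\hat A.\tag{7.3}$$

**Step 4: their evolution under $E=E_{gu_1}$, $g\in C$.** By continuity and $[E,D]=0$, $E\theta(P)=\theta(EP)+E(\chi)\,\theta(DP)$. For $P=u_1$, using $U_1=0$: $0=\theta(g'u_1^2+gu_2)+E(\chi)U_2=(\theta(g)+E(\chi))U_2$. So $E(\chi)=-\theta(g)$, and
$$EU_j=\theta(D^j(gu_1))-\theta(g)U_{j+1},\qquad E\theta(q)=\theta(q'gu_1)-\theta(g)\theta(q'u_1)=0\quad(q\in C).\tag{7.4}$$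
To treat all $U_j$ at once, let $\theta_\xi(P)=\sum_j\theta(D^jP)\xi^j/j!$. This is a ring homomorphism $\hat A\to\hat A[[\xi]]$. Let $p(\xi)=\sum_{j\ge2}U_j\xi^j/j!$. Since $U_1=0$, $\theta_\xi(u)=U_0+p$ and $\theta_\xi(u_1)=p'$. Applying $\theta$ to (6.6) gives $\theta_\xi(g)=\sum_i\theta(g^{(i)})p^i/i!$. Hence, by (7.4),
$$\sum_{j\ge0}E(U_j)\frac{\xi^j}{j!}=\theta_\xi(gu_1)-\theta(g)\,p'=\Big(\sum_{i\ge1}\theta(g^{(i)})\frac{p^i}{i!}\Big)p'.\tag{7.5}$$
The right side is $O(\xi^3)$, so
$$EU_0=EU_1=EU_2=0.\tag{7.6}$$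

**Step 5: the coefficients $z_j$.** Put $w=\xi\,\big(2p(\xi)/(U_2\xi^2)\big)^{1/2}=\xi+\cdots$, so that $p=U_2w^2/2$, and invert: $\xi(w)=w+\sum_{j\ge2}z_jw^j$. The coefficient of $\xi^i$ in $2p/(U_2\xi^2)$ is $\frac{2}{(i+2)!}U_{i+2}/U_2$, so $z_j\in\mathbb Q[U_3/U_2,\dots,U_{j+1}/U_2]$ has count $0$ and degree $j-1$.

Let $E$ act on the coefficients of the identity $p(\xi(w))=U_2w^2/2$. The right side gives $0$ by (7.6). On the left, (7.5) gives
$$\Big(\sum_{i\ge1}\frac{\theta(g^{(i)})}{i!}\Big(\frac{U_2w^2}2\Big)^i\Big)p'(\xi(w))+p'(\xi(w))\,E\xi(w)=0.$$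
Since $p'(\xi(w))=U_2w(1+O(w))$ with $U_2$ invertible, it can be cancelled. Comparing coefficients of $w^{2i}$,
$$E_{gu_1}z_{2i}=-\frac{\theta(g^{(i)})\,U_2^i}{2^i\,i!}\qquad(i\ge1).\tag{7.7}$$
As a check for $i=1$: $z_2=-U_3/(6U_2)$, and (7.5) at order $\xi^3$ gives $EU_3=3\,\theta(g')U_2^2$, so $Ez_2=-\frac12\theta(g')U_2$.

**Step 6: the element $Z$ that sees $L$.** Let
$$Z=\sum_{i=1}^r2^i\,i!\,\theta(c_i)\,U_2^{-i}z_{2i}\in\hat A_{-1}.$$
Its counts are $\ge-r$. By (7.3), (7.4) and (7.6), $\theta(c_i)$ and $U_2$ are killed by both $D$ and $E_{gu_1}$, and $Dz_{2i}=0$. With (7.7),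
$$DZ=0,\qquad E_{gu_1}Z=-\sum_i\theta(c_i)\,\theta(g^{(i)})=-\theta(Lg).\tag{7.8}$$

## 8. A singular change of variable preserving the flows with $Lg=0$

**Step 1: the element $G$.** Let $M=3r+3$, $\kappa=2M$ and
$$G=\frac{U_2^M\,Z}{u-U_0}\in\hat R_{\kappa-1}.$$
Its exponents satisfy $a\ge-2$, and its counts are $\ge M-r-1=2r+2$. Since $\kappa-1=6r+5$,
$$\mu(G)\ge3(2r+2)-(6r+5)-3=-2.\tag{8.1}$$
(With general $M$ this bound is $M-3r-5$; we chose the least $M$ that makes it $\ge-2$.) The derivation $\nabla_g=E_{gu_1}-gD$ kills $U_2$, and it kills $u-U_0$, because $E_{gu_1}(u-U_0)=gu_1=g\,D(u-U_0)$. With (7.8),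
$$\nabla_gG=-\frac{U_2^M\,\theta(Lg)}{u-U_0}.\tag{8.2}$$

**Step 2: shifting $x$ by $\epsilon^\kappa G$.** Let $\tau=\sum_m\epsilon^{\kappa m}\frac{G^m}{m!}D^m$, which is evaluation at $x+\epsilon^\kappa G$. As $\tau=\mathrm{id}+O(\epsilon^\kappa)$, it is invertible on $\hat R[[\epsilon]]$. Let
$$Y=\tau^{-1}(u)=u+\sum_{m\ge1}\epsilon^{\kappa m}F_m .$$
From $\tau(Y)=u$, with $F_0=u$,
$$F_m=-\sum_{l=1}^m\frac{G^l}{l!}D^lF_{m-l},\qquad F_1=-Gu_1.\tag{8.3}$$

**Step 3: degrees and $\mu$.** By induction $F_m\in\hat R_{\kappa m}$ and $\mu(F_m)\ge0$ for $m\ge1$. The degree is clear, as $G^lD^l$ raises it by $l(\kappa-1)+l$. By (6.2) and (8.1), $\mu(G^l)\ge-2l+3(l-1)=l-3$. Also $\mu(D^lF_{m-l})\ge-l$: for $l<m$ by induction, and for $l=m$ because $\mu(u_l)=3-l-3=-l$. So each product in (8.3) has $\mu\ge(l-3)-l+3=0$.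

**Step 4: invariance.** The aim is the following exact statement.

**Claim 8.1.** If $Lg=0$, then $E_{gu_1}Y=g(Y)\,DY$.

**Proof.** Put $E=E_{gu_1}$. By (8.2), $EG=g\,DG$. Differentiating the series $\tau$ and using $[E,D]=0$, in general
$$D\tau(P)=(1+\epsilon^\kappa DG)\,\tau(DP),\qquad E\tau(P)=\tau(EP)+\epsilon^\kappa(EG)\,\tau(DP).$$
Apply these to $P=Y$, $\tau(Y)=u$:
$$u_1=(1+\epsilon^\kappa DG)\,\tau(DY),\qquad gu_1=\tau(EY)+\epsilon^\kappa g\,(DG)\,\tau(DY).$$
Subtracting $g$ times the first from the second, $\tau(EY)=g(u)\,\tau(DY)$. By (6.4), $\tau(g(Y))=g(\tau(Y))=g(u)$. So $\tau(EY)=\tau(g(Y)DY)$, and $\tau$ is injective. $\square$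

So $Y$ carries $u_s=gu_1$ to $v_s=g(v)v_x$ for all $g\in\ker L$. But $Y$ is not an admissible change of variable: its coefficients are infinite series with negative powers of $u_2$.

## 9. Stripping off the part regular in $u_1$

**Step 1: order-by-order removal.** Put $Y^{(0)}=Y$. Suppose $Y^{(m-1)}=u+\sum_{l\ge1}\epsilon^{\kappa l}F_l^{(m-1)}$ with $F_l^{(m-1)}\in\hat R_{\kappa l}$, $\mu(F_l^{(m-1)})\ge0$, and $F_l^{(m-1)}\in R$ for $l<m$. In the notation (6.3) set
$$\alpha_m=(F_m^{(m-1)})^+\in\hat A_{\kappa m},\qquad Y^{(m)}=\exp(-\epsilon^{\kappa m}E_{\alpha_m})\,Y^{(m-1)}.$$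
Since $\mu(\alpha_m)\ge0$ and $E_{\alpha_m}u=\alpha_m$, the third rule in (6.2) shows that all new coefficients again have $\mu\ge0$; their degrees are as required, because $E_{\alpha_m}$ raises the degree by $\kappa m$. The coefficients with $l<m$ are unchanged, and
$$F_m^{(m)}=F_m^{(m-1)}-\alpha_m=(F_m^{(m-1)})^-\in R_{\kappa m}$$
by (6.3). So the induction continues.

**Step 2: the limit.** Let $\sigma_m=\exp(-\epsilon^{\kappa m}E_{\alpha_m})\cdots\exp(-\epsilon^\kappa E_{\alpha_1})$. Modulo $\epsilon^{\kappa m+1}$ the factors after the $m$-th are trivial, so $\sigma=\lim\sigma_m$ exists $\epsilon$-adically, and so does the limit of the inverses. Thus $\sigma$ is an automorphism of $\hat R[[\epsilon]]$; it commutes with $D$, preserves $\hat A[[\epsilon]]$, and satisfies $\sigma(g(y))=g(\sigma(y))$ by Step 6 of Section 6. Then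
$$Y':=\sigma(Y)=u+\sum_{m\ge1}\epsilon^{\kappa m}F_m',\qquad F_m'\in R_{\kappa m},\qquad F_1'=-Gu_1-\alpha_1,\quad\alpha_1\in\hat A.\tag{9.1}$$
So $v=Y'$ is a formal change of variable with $F_m'$ homogeneous of degree $\kappa m$, of finite jet order, polynomial in $u_1^{\pm1},u_2,u_3,\dots$, and defined for $u_x\ne0$.

**Step 3: what happens to the flows.** For $\alpha,\beta\in\hat A$ and $j\ge1$,
$$\exp(-\epsilon^jE_\alpha)\,E_\beta\,\exp(\epsilon^jE_\alpha)=\sum_n\frac{(-\epsilon^j)^n}{n!}\,\mathrm{ad}_{E_\alpha}^n(E_\beta).$$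
By the commutator formula in Step 4 of Section 6 this is $E_{\beta'}$ with $\beta'=\beta+O(\epsilon^j)\in\hat A[[\epsilon]]$, where $E_{\beta'}$ means $\sum_l\epsilon^lE_{\beta'_{(l)}}$. Apply this successively, $\epsilon$-linearly, with $\alpha=\alpha_1,\alpha_2,\dots$. The $m$-th conjugation changes only orders $\ge\kappa m$, so the result stabilizes: for each $g\in C$,
$$\sigma E_{gu_1}\sigma^{-1}=E_{\hat W},\qquad\hat W=gu_1+O(\epsilon)\in\hat A[[\epsilon]].\tag{9.2}$$

## 10. The transported flows and the pole $-2(Lg)\,u_2^{M+1}/u_1$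

**Step 1: the flows belonging to $Y'$.** For $g\in C$ let $W(g)\in R[[\epsilon]]$ be the unique solution of $E_WY'=g(Y')DY'$, that is,
$$W_{(l)}=[g(Y')\,DY']_{(l)}-\sum_{m\ge1}E_{W_{(l-\kappa m)}}F_m'.\tag{10.1}$$
Since $F_m'\in R$, this recursion makes sense, and has the same unique solution, in the larger space $\hat R[[\epsilon]]$. Only the coefficients $W_{(\kappa m)}$ are nonzero, and $W_{(\kappa m)}$ is homogeneous of degree $\kappa m+1$.

**Step 2: if $Lg=0$, then $g\in S$.** By (9.2) and Claim 8.1,
$$E_{\hat W}Y'=\sigma E_{gu_1}Y=\sigma(g(Y)DY)=g(Y')\,DY'.$$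
By uniqueness $\hat W=W(g)$. The left side lies in $\hat A[[\epsilon]]$ and the right side in $R[[\epsilon]]$. So every coefficient of $W(g)$ lies in $\hat A\cap R$, that is, it is a differential polynomial, homogeneous by Step 1.

**Step 3: the equation.** Step 2 applies to $g=f$, because $Lf=0$. So $u_t=W(f)=f(u)u_x+\sum_{m\ge1}\epsilon^{\kappa m}Q_{\kappa m}$, with $Q_{\kappa m}$ homogeneous differential polynomials of degree $\kappa m+1$, is an equation of the form (1.2), and $v=Y'$ is a reducing transformation of it. With this equation and this $T$, Step 2 says $\ker L\subset S$.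

**Step 4: if $Lg\not\equiv0$, then $g\notin S$.** By (10.1) with $l=\kappa$, as in (1.5), $W_{(\kappa)}=\delta_g(F_1')$. Clearly $\delta_g(\hat A)\subset\hat A$. By (5.1), which uses only the derivation property and so holds in $\hat R$, and by (8.2) and (7.2),
$$\delta_g(-Gu_1)=u_1\nabla_gG=-\frac{u_1U_2^M\,\theta(Lg)}{u-U_0}\in-\frac{2\,(Lg)(u)\,u_2^{M+1}}{u_1}+\hat A ,$$
because $U_2^M=u_2^M(1+O(u_1))$, $\theta(Lg)=(Lg)(u)+O(u_1)$ and $(u-U_0)^{-1}=\frac{2u_2}{u_1^2}(1+O(u_1))$. As $F_1'=-Gu_1-\alpha_1$ with $\alpha_1\in\hat A$, the function $W_{\kappa+1}(g)=W_{(\kappa)}$ contains the monomial $u_2^{M+1}/u_1$ with coefficient $-2(Lg)(u)\not\equiv0$. It is not a differential polynomial, so $g\notin S$.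

Hence $S=\ker L$. This proves Theorem 2.1, and with it Corollary 2.2. $\blacksquare$

**Example 10.1.** Take $f=u$, $h=u^2/2$, $L=\partial_u^3$, so $r=3$, $M=12$, $\kappa=24$. The equation has the form $u_t=uu_x+\sum_{m\ge1}\epsilon^{24m}Q_{24m}$. All $W_k(h)$ are homogeneous differential polynomials of degree $k$, and (2.1) holds because $h''-\frac{h'}{f'}f''=1$. But $L(u^3)=6$, so the flow obtained from $v_s=v^3v_x$ has in its $\epsilon^{24}$-coefficient the pole term $-12\,u_{xx}^{13}/u_x$. The first correction can be written down. Here $Z=48\,U_2^{-3}z_6$, and $F_1'$ is the part of $-Gu_1=-48\,U_2^9z_6u_1/(u-U_0)$ with $a<0$. At $u_1=0$ we have $\chi=0$ and $U_j=u_j$ for $j\ge2$, so with (7.2)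
$$F_1'=-\frac{96\,u_2^{10}\,\zeta}{u_1},\qquad \zeta=z_6\big|_{u_1=0},$$
and Lagrange inversion of $w=\xi\,(2p/(U_2\xi^2))^{1/2}$ gives
$$\zeta=\frac16\,[\xi^5]\Big(1+\frac{u_3\xi}{3u_2}+\frac{u_4\xi^2}{12u_2}+\frac{u_5\xi^3}{60u_2}+\frac{u_6\xi^4}{360u_2}+\frac{u_7\xi^5}{2520u_2}\Big)^{-3}.$$
Each term of $\zeta$ has at most five factors $u_2^{-1}$, so $u_2^{10}\zeta$ is indeed polynomial in $u_2$.

## 11. Independence of the reducing transformation

We prove Theorem 2.3. All $F_k$ lie in $\mathcal L$ (Definition 5.1), homogeneous of degree $k$, and we work on one component, say $u_1>0$. Note that $\mathcal L$ is closed under $D$ and under $E_P$ for $P\in\mathcal L$, so $W(g)\in\mathcal L[[\epsilon]]$ by (1.4).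

**Step 1: flows as conjugates.** For a reducing transformation $v=Y_T$ let $\Phi_T$ be the Taylor substitution $u_j\mapsto D^jY_T$ on $\mathcal L[[\epsilon]]$:
$$\Phi_T(P)=P(Y_T,DY_T,D^2Y_T,\dots),\ \text{ expanded in }\epsilon .$$
It is $\mathrm{id}+O(\epsilon)$, hence an automorphism, and it commutes with $D$ by the chain rule. Composites and inverses of such maps are again substitution automorphisms: for composites, expand as in (6.4) in several variables. For the inverse, the substitution $u_j\mapsto D^j\Phi_T^{-1}(u)$ followed by $\Phi_T$ sends each $u_j$ to $D^j\Phi_T\Phi_T^{-1}(u)=u_j$, so it is $\Phi_T^{-1}$.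

For $g\in C$ and $W=W_T(g)$, the chain rule gives
$$E_W\Phi_T(P)=\sum_j\Phi_T(\partial_{u_j}P)\,D^jE_WY_T,\qquad \Phi_TE_{gu_1}P=\sum_j\Phi_T(\partial_{u_j}P)\,D^j\Phi_T(gu_1).$$
These agree since $E_WY_T=g(Y_T)DY_T=\Phi_T(gu_1)$. Hence
$$E_{W_T(g)}=\Phi_T\,E_{gu_1}\,\Phi_T^{-1}.\tag{11.1}$$

**Step 2: comparing two transformations.** Let $T,T'$ reduce the same equation. Then $W_T(f)=W_{T'}(f)$ is its right side, so by (11.1) the substitution automorphism $\psi=\Phi_T^{-1}\Phi_{T'}$ commutes with $E_{fu_1}$. Applied to $u$: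
$$E_{fu_1}\psi(u)=f(\psi(u))\,D\psi(u).$$
The $\epsilon^k$-coefficient of $\psi(u)$ is homogeneous of degree $k$. If $\psi(u)=u+\epsilon^kH_k+O(\epsilon^{k+1})$, the order $\epsilon^k$ reads $E_{fu_1}H_k=f'u_1H_k+f\,DH_k$, which is the hypothesis of Lemma 5.2.

**Step 3: the ambiguity is harmless.** By Lemma 5.2, $H_1=\rho(u)u_1$ with $\rho\in C$. For all $g\in C$ we have $[E_{\rho u_1},E_{gu_1}]=0$, because
$$E_{\rho u_1}(gu_1)=(g\rho)'u_1^2+g\rho\,u_2$$
is symmetric in $\rho$ and $g$. The map $\exp(-\epsilon E_{\rho u_1})$ is a substitution automorphism: for $P\in\mathcal L$ and $\varphi_s=\exp(-s\epsilon E_{\rho u_1})$, both $\varphi_s(P)$ and $P(\varphi_s(u),D\varphi_s(u),\dots)$ solve $\frac{d}{ds}X=-\epsilon E_{\rho u_1}X$, $X|_{s=0}=P$. So $\exp(-\epsilon E_{\rho u_1})\psi$ is a substitution automorphism, it commutes with $E_{fu_1}$, its $\epsilon^k$-coefficient on $u$ is homogeneous of degree $k$, and on $u$ it is the identity modulo $\epsilon^2$. By Lemma 5.2, applied successively for $k=2,3,\dots$, it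 fixes $u$, so it is the identity. Thus $\psi=\exp(\epsilon E_{\rho u_1})$ commutes with every $E_{gu_1}$, and
$$E_{W_{T'}(g)}=\Phi_T\,\psi\,E_{gu_1}\,\psi^{-1}\,\Phi_T^{-1}=E_{W_T(g)} .$$
Applying both sides to $u$, $W_{T'}(g)=W_T(g)$. This proves Theorem 2.3. $\blacksquare$

The transformations of Theorem 2.1 have their coefficients in $\mathcal L$. So the counterexamples hold for every reducing transformation in this class.

## 12. Symmetries with densely nonvanishing Wronskians

We prove Theorem 2.4, by completing the Cramer argument of Section 4. Let $T$ have $F_k\in\mathcal L$. In (4.1) the $B_{k,j}$ then lie in $\mathcal L$. For $k=1$ there is nothing to prove, since $W_1(g)=gu_1$. Let $k\ge2$, so $B_{k,0}=0$, and put $N=N_k$. If $N=0$ then $W_k\equiv0$; so let $N\ge1$.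

**Step 1: solve for the coefficients where possible.** Choose $g_1,\dots,g_N\in S$ as in the hypothesis and put $\Delta=\mathrm{Wr}(g_1',\dots,g_N')=\det(g_i^{(j)})_{1\le i,j\le N}$. By Cramer's rule applied to $W_k(g_i)=\sum_{j=1}^Ng_i^{(j)}B_{k,j}$, each $\Delta(u)B_{k,j}$ is a homogeneous differential polynomial of degree $k$. So for $u$ in the dense open set $\{\Delta\ne0\}$, $B_{k,j}(u;\cdot)$ lies in the span $\Pi$ of the finitely many monomials of degree $k$ in $u_1,\dots,u_k$.

**Step 2: extend across the zeros of $\Delta$.** By continuity $\partial_{u_i}B_{k,j}=0$ for $i>k$ and all $u\in J$. Choose finitely many points $(u_1,\dots,u_k)$ with $u_1>0$ at which evaluation is an isomorphism on $\Pi$; they exist because distinct monomials are linearly independent on an open set. On $\{\Delta\ne0\}$ the coefficients of $B_{k,j}$ are fixed linear combinations of its values at these points, and those values are smooth in $u\in J$. So the coefficients extend smoothly to $J$, and by density the polynomial expression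 for $B_{k,j}$ holds for all $u\in J$. On $u_1<0$ the same argument applies. The identity $\Delta B_{k,j}=$ polynomial, the same on both components, gives the same coefficients on $\{\Delta\ne0\}$, hence on $J$. So every $W_k(g)$, $g\in C$, is a homogeneous differential polynomial of degree $k$, and $S=C$.

**Step 3: the analytic case.** Suppose $S$ contains infinitely many linearly independent real-analytic functions. Among $N+1$ of them there are $N$ that are independent modulo constants; their derivatives are linearly independent analytic functions. By Bôcher's theorem the Wronskian of finitely many linearly independent analytic functions on an interval is analytic and not identically zero. (Near a point $u_*$, change the basis so that the functions have distinct vanishing orders $m_1<\dots<m_N$ and leading coefficients $1$. Then the Wronskian is $\prod_{i<l}(m_l-m_i)\,(u-u_*)^{\sum m_i-N(N-1)/2}\,(1+O(u-u_*))$.) So it is nonzero on a dense set, and the hypothesis of the first part holds for every $N$. $\blacksquare$
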